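\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{An extremal word of a morphic word need not be morphic}


\begin{abstract}
An extremal word of an infinite word $\mathbf x$ is the lexicographically smallest word, with respect to some order of the alphabet, among the words with a prescribed first letter in the shift orbit closure of $\mathbf x$. We construct a binary morphic word with an extremal word that is not morphic. The example belongs to a family of words whose runs of zeros follow the $2$-adic valuation. For this family the extremal word is described by a $2$-adic integer $\alpha$; a morphic presentation of the extremal word would force $\alpha$ to be rational, and we choose the word so that the binary digits of $\alpha$ in even positions record the signs of $\operatorname{Re}(1+2i)^k$, a sequence that is not eventually periodic.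
\end{abstract}

\section{The question and the answer}

Let $A$ be a finite alphabet and $\mathbf x\in A^{\mathbb N}$ an infinite word, where $\mathbb N=\{0,1,2,\dots\}$. The \emph{shift orbit closure} $\mathcal S_{\mathbf x}$ is the closure, in the product topology, of $\{T^n(\mathbf x):n\ge0\}$, where $T(x_0x_1x_2\cdots)=x_1x_2\cdots$. Fix a letter $b$ occurring in $\mathbf x$ and a total order on $A$. Among the words of $\mathcal S_{\mathbf x}$ that start with $b$ there is a smallest one for the induced lexicographic order; it exists by compactness. It is called an \emph{extremal word} of $\mathbf x$.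

Let $f\colon B^*\to B^*$ be a morphism on a finite alphabet $B$ and $a\in B$ a letter with $f(a)=av$ for some word $v$, such that $|f^n(a)|$ is unbounded. Then $f^n(a)=a\,v\,f(v)\cdots f^{n-1}(v)$ is a prefix of $f^{n+1}(a)$, and the limit $f^\omega(a)=a\,v\,f(v)\,f^2(v)\cdots$ is an infinite word fixed by $f$. Such a word is called \emph{pure morphic}. A word is \emph{morphic} if it is of the form $g(f^\omega(a))$ with $f,a$ as above and a morphism $g\colon B^*\to A^*$ such that $g(f^\omega(a))$ is infinite. Both $f$ and $g$ may erase letters.

\medskip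
\noindent\textbf{Question} (Currie, Rampersad, Saari and Zamboni \cite{CRSZ}). \emph{Are all extremal words of all morphic words morphic?}
\medskip

An extremal word is found by a greedy search: one extends the prefix $b$ letter by letter, always by the smallest letter that keeps the prefix a factor of $\mathbf x$. A morphic word repeats the same structure at all scales, so one might expect the search to do the same at every scale, and its outcome to be generated by a morphism again. Known results agree with this guess. Call $f$ \emph{primitive} if for some $k\ge1$ every letter $c\in B$ occurs in $f^k(b)$ for every $b\in B$; if $\mathbf x=g(f^\omega(a))$ with $f$ primitive, then all extremal words of $\mathbf x$ are morphic. Call $\mathbf x$ \emph{$k$-automatic} ($k\ge2$) if $\mathbf x=g(f^\omega(a))$ where $|f(b)|=k$ for all $b\in B$ and $g$ maps letters to letters; by a result of Allouche et al., the extremal words of $k$-automatic words are $k$-automatic. A further sufficient condition on the pair $(f,g)$ is known, and it implies that all extremal words of \emph{binary pure} morphic words are morphic. There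 are morphic words that none of these results covers, and in fact the answer to the question is no.

\begin{theorem}\label{thm:main}
Let $B=\{c,P,Q,N,S,E\}$ and
\[
f:\quad c\mapsto cPcEcPc,\quad P\mapsto PQQ,\quad Q\mapsto QNN,\quad N\mapsto NSS,\quad S\mapsto SPP,\quad E\mapsto EEE,
\]
\[
g:\quad c\mapsto 1,\quad P\mapsto 000,\quad Q\mapsto 00,\quad N\mapsto 0,\quad S\mapsto 00,\quad E\mapsto 00 .
\]
Let $\mathbf x=g(f^\omega(c))\in\{0,1\}^{\mathbb N}$. The smallest word of $\mathcal S_{\mathbf x}$ starting with $1$, for the order $1<0$, is not morphic. Moreover, no word of $\{0,1\}^{\mathbb N}$ sharing a tail with it is morphic.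
\end{theorem}

Two infinite words \emph{share a tail} if they become equal after the deletion of suitable finite prefixes.

The proof of Theorem~\ref{thm:main} goes through a more general class of words. Let $v_2$ be the $2$-adic valuation, with $v_2(0)=\infty$. For an injective map $u\colon\mathbb N\to\mathbb N$ put
\[
\mathbf x_u=1\,0^{u(v_2(1))}\,1\,0^{u(v_2(2))}\,1\,0^{u(v_2(3))}\cdots .
\]
The sequence $v_2(1),v_2(2),\dots=0,1,0,2,0,1,0,3,\dots$ is read off the marks of a ruler, and we call $\mathbf x_u$ a \emph{ruler word}. Put
\[
K_u=\{k\in\mathbb N: u(j)>u(k)\text{ for all }j>k\},\qquad \alpha=\sum_{k\in K_u}2^k\in\mathbb Z_2,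
\]
where $\mathbb Z_2$ is the ring of $2$-adic integers. We shall see in Section~\ref{sec:extremal} that $K_u$ is infinite, so that $\alpha\notin\mathbb N$ and $v_2(j-\alpha)$ is finite for every $j\in\mathbb N$. A set $K\subseteq\mathbb N$ is \emph{eventually periodic} if there is $p\ge1$ such that $k\in K\iff k+p\in K$ for all large $k$.

\begin{theorem}\label{thm:general}
Let $u$ be injective and let $1<0$. The extremal word of $\mathbf x_u$ starting with $1$ is
\[
\mathbf y=1\,0^{b(0)}\,1\,0^{b(1)}\,1\,0^{b(2)}\cdots,\qquad b(j)=u(v_2(j-\alpha)).
\]
If $K_u$ is not eventually periodic, no binary word sharing a tail with $\mathbf y$ is morphic. If $u(k)=|\psi(\varphi^k(s))|$ for all $k$, for some morphisms $\varphi\colon\Delta^*\to\Delta^*$ and $\psi\colon\Delta^*\to0^*$ on a finite alphabet $\Delta$ and some $s\in\Delta^*$, then $\mathbf x_u$ is morphic, and $\mathbf y$ is morphic if and only if $K_u$ is eventually periodic.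
\end{theorem}

So the guess fails because the greedy search in $\mathbf x_u$ makes infinitely many decisions, each one a comparison of values of $u$, and the decisions become the digits of $\alpha$. In the morphic words $\mathbf x_u$ considered here, $u$ is built from linear recurrences, and the outcomes of comparisons between their terms need not be eventually periodic.

Section~\ref{sec:small} carries out the search by hand in two small cases. Section~\ref{sec:extremal} determines $\mathbf y$. Sections~\ref{sec:rational} and~\ref{sec:gaps} show that a morphic $\mathbf y$ forces $\alpha\in\mathbb Q$. Theorem~\ref{thm:main} is proved in Section~\ref{sec:main}, and the rest of Theorem~\ref{thm:general} in Section~\ref{sec:converse}. Section~\ref{sec:all} lists all extremal words of the word $\mathbf x$ of Theorem~\ref{thm:main}.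

\section{Two small cases by hand}\label{sec:small}

Write $a(n)=u(v_2(n))$ for $n\ge1$ and
\[
X_n=1\,0^{a(n)}\,1\,0^{a(n+1)}\,1\cdots\qquad(n\ge1).
\]
These are the shifts of $\mathbf x_u$ that start with $1$. Throughout, $1<0$. For a word $1\,0^{d_0}\,1\,0^{d_1}\cdots$ we call the numbers $d_0,d_1,\dots$ its \emph{gaps}. If the gap sequences of two such words first differ in $d_i<d_i'$, then at the first place where the words differ the former has $1$ and the latter has $0$. Hence such words are ordered as their gap sequences are ordered lexicographically by size, and we look for the smallest gap sequence. The search below is informal; its outcome is proved in Section~\ref{sec:extremal}.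

\begin{example}[increasing $u$]
Let $u(k)=k+1$, so that $(a(n))=1,2,1,3,1,2,1,4,\dots$. The first gap should be $1$, so $n$ must be odd. Then $n+1$ is even; the smallest gap available there is $u(1)=2$, which requires $n+1\equiv2\pmod4$. Next, $n+2$ is odd and gives no choice, while $n+3\equiv0\pmod 4$; the best gap is $u(2)$, which requires $n+3\equiv4\pmod8$. In this way $n\equiv1$ modulo every power of $2$. The extremal word is $X_1=\mathbf x_u$. Here $K_u=\mathbb N$ and $\alpha=1+2+4+\cdots=-1$.
\end{example}

\begin{example}[all pairs swapped]\label{ex:swap}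
Let $u(2k)=2k+2$ and $u(2k+1)=2k+1$, so $u=2,1,4,3,6,5,\dots$. The smallest gap is $u(1)=1$, so $n\equiv2\pmod4$. Then $n+1$ is odd (gap $2$) and $n+2\equiv0\pmod4$. On $[2,\infty)$ the minimum of $u$ is $u(3)=3$, so we want $n+2\equiv8\pmod{16}$, that is, $n\equiv6\pmod{16}$. The first later gap not yet determined is at $n+10\equiv0\pmod{16}$; the minimum of $u$ on $[4,\infty)$ is $u(5)$, so $n+10\equiv32\pmod{64}$. No integer $n$ satisfies all the congruences obtained in this way, but a $2$-adic integer does: $n=-\alpha$ with $\alpha=2+8+32+\cdots=2/(1-4)=-2/3$. The extremal word has the gaps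
\[
b(j)=u(v_2(j-\alpha))=u(v_2(3j+2)):\qquad 1,2,3,2,1,2,4,\dots
\]
Here $K_u$ is the set of odd numbers.
\end{example}

The general rule is now visible. Once $n$ is known modulo $2^e$ (and no further), the first undetermined gap is $a(n+i)$ for the least $i\ge0$ such that $2^e$ divides $n+i$. The search gives $n+i$ the valuation $k\ge e$ for which $u(k)$ is smallest, and this determines $n$ modulo $2^{k+1}$. The valuations chosen in this way are the elements of $K_u$.

The extremal word of Example~\ref{ex:swap} is morphic. The recipe of Section~\ref{sec:converse} presents it by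
\[
h:\ \$\mapsto\$bcac,\quad c\mapsto cacbcac,\quad a\mapsto add,\quad b\mapsto bdd,\quad d\mapsto d,
\]
\[
g':\ \$\mapsto1,\quad c\mapsto1,\quad a\mapsto00,\quad b\mapsto0,\quad d\mapsto0
\]
(its input is $u(k)=|\psi(\varphi^k(a))|$ with $\varphi\colon a\mapsto b,\ b\mapsto add,\ d\mapsto d$ and $\psi\colon a\mapsto00,\ b\mapsto 0,\ d\mapsto0$). For instance $h^2(\$)=\$\,bcac\;bdd\;cacbcac\;add\;cacbcac$ shows the gaps $1,2,3,2,1,2,4,\dots$. Consider the gap that follows $g'(h^n(\$))$. It is the image of $h^n(b)=bd^{2n}$ and has length $2n+1$. The number of $1$'s before it is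
\[
N_n=1+2+8+\cdots+2\cdot4^{n-1}=1+\tfrac23(4^n-1),
\]
since $bcac$ contains two letters $c$ and $h$ multiplies the number of $c$'s by $4$. So, numbering the gaps from $0$, the gap with index $N_n-1$ gets long, and $N_n-1\to-\frac23=\alpha$ in $\mathbb Z_2$.

This is no accident, and it contains the proof of non-morphicity in outline. A gap $b(j)$ is long only if $j$ is $2$-adically close to $\alpha$. In a morphic word with unbounded gaps, some gaps whose lengths tend to infinity have indices $N_n-1$ with $N_n=rM^ns$ for an integer matrix $M$ and integer vectors $r,s$. If such an expression converges in $\mathbb Z_2$, its limit is rational.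

To obtain a counterexample we therefore swap some of the pairs $(2k,2k+1)$ and leave the others alone, according to a rule that is not eventually periodic and that a morphism can produce.

\section{The extremal word of a ruler word}\label{sec:extremal}

We use two facts about $v_2$ on $\mathbb Z_2$. If $v_2(x)\ne v_2(y)$, then $v_2(x+y)=\min(v_2(x),v_2(y))$. If $v_2(x)=v_2(y)=e<\infty$, then $v_2(x+y)>e$, because $x/2^e$ and $y/2^e$ are both odd.

Let $u$ be injective and $K=K_u$. Each value is taken at most once, so $u(k)\to\infty$. Hence for each $e$ the map $u$ has a minimum on $[e,\infty)$, attained at a unique index, and this index lies in $K$. So $K$ is infinite. Thus $\alpha$ has infinitely many binary digits $1$, so $\alpha\notin\mathbb N$, and $b(j)=u(v_2(j-\alpha))$ is well defined. (Some hypothesis on $u$ is needed: for constant $u$ the set $K$ is empty, $\alpha=0$, and $b(0)$ makes no sense.) Put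
\[
\alpha_m=\sum_{k\in K,\;k<m}2^k .
\]
Then $0\le\alpha_m<2^m$, $\alpha_m\equiv\alpha\pmod{2^m}$, and $\alpha_m\to\infty$ in $\mathbb R$. Moreover
\begin{equation}\label{eq:alphae}
v_2(\alpha_e-\alpha)=\min\{k\in K:k\ge e\}\qquad(e\ge0).
\end{equation}
In particular $b(\alpha_k)=u(k)$ for $k\in K$, so the gaps $b(j)$ are unbounded.

\begin{proposition}\label{prop:extremal}
The word $\mathbf y=1\,0^{b(0)}\,1\,0^{b(1)}\cdots$ is the smallest word of $\mathcal S_{\mathbf x_u}$ starting with $1$, for the order $1<0$.
\end{proposition}

\begin{proof}
\emph{$\mathbf y$ lies in $\mathcal S_{\mathbf x_u}$.} Let $0\le j<\alpha_m$. Then $0<|j-\alpha_m|<2^m$, so $v_2(j-\alpha_m)<m$. Adding to $j-\alpha_m$ an element of $2^m\mathbb Z_2$ does not change its valuation. Hence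
\[
v_2(j-\alpha)=v_2(j-\alpha_m)=v_2(2^{m+1}-\alpha_m+j),
\]
that is, $b(j)=a(2^{m+1}-\alpha_m+j)$ for $0\le j<\alpha_m$. As $\alpha_m\to\infty$,
\begin{equation}\label{eq:approx}
X_{2^{m+1}-\alpha_m}\longrightarrow\mathbf y\qquad(m\to\infty).
\end{equation}

\emph{$\mathbf y$ is minimal.} A word of $\mathcal S_{\mathbf x_u}$ starting with $1$ is a limit of words $X_n$, $n\ge1$. The set of words $\ge\mathbf y$ is closed, so it suffices to show $X_n\ge\mathbf y$ for every $n\ge1$. We compare the gap sequences $a(n+i)$ and $b(i)$, $i\ge0$.

Put $\beta=n+\alpha\in\mathbb Z_2$; it measures how far $n$ is from the ideal starting point $-\alpha$, and $n+i=(i-\alpha)+\beta$. If $\beta=0$, then $a(n+i)=b(i)$ for all $i$ and $X_n=\mathbf y$. Otherwise let $e=v_2(\beta)$ and $j=\alpha_e$, which is the least $i\ge0$ with $v_2(i-\alpha)\ge e$. For $0\le i<j$ we have $v_2(i-\alpha)<e$, so $v_2(n+i)=v_2(i-\alpha)$ and $a(n+i)=b(i)$. The first gap that can differ is therefore the one with $i=j$. By \eqref{eq:alphae}, $v_2(j-\alpha)=k^*$ with $k^*=\min\{k\in K:k\ge e\}$. Note that $v_2(n+j)<\infty$ because $n+j\ge1$.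
\begin{itemize}
\item If $k^*=e$, then $j-\alpha$ and $\beta$ both have valuation $e$, so $v_2(n+j)>e=k^*$. As $k^*\in K$, this gives $a(n+j)>u(k^*)=b(j)$.
\item If $k^*>e$, then $v_2(n+j)=e$. Let $k'$ be the index minimizing $u$ on $[e,\infty)$. It lies in $K$, so $k'\ge k^*$. If $k'>k^*$, then $u(k')>u(k^*)$ because $k^*\in K$, contradicting the choice of $k'$. So $k'=k^*$, and $a(n+j)=u(e)>u(k^*)=b(j)$ because $e\ne k^*$ and $u$ is injective.
\end{itemize}
In both cases $X_n>\mathbf y$.
\end{proof}

\section{Two facts about rationality}\label{sec:rational}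

\begin{lemma}\label{lem:limit}
Let $N_n=rM^ns$ for $n\ge1$, where $M$ is a square integer matrix, $r$ an integer row vector and $s$ an integer column vector. If $N_n$ converges to $\nu$ in $\mathbb Z_2$, then $\nu\in\mathbb Q$.
\end{lemma}

\begin{proof}
The idea is to pass to a fixed integer combination of shifts of $N$ that is a polynomial in $n$; a polynomial sequence that converges $2$-adically is constant.

Let $\chi$ be the characteristic polynomial of $M$ and let $\mathcal E$ be the shift operator on sequences, $(\mathcal EN)_n=N_{n+1}$. By the Cayley--Hamilton theorem $\chi(M)=0$, hence $\chi(\mathcal E)N=0$. Write $\chi=(X-1)^mR$ with $m\ge0$ and $R(1)\ne0$; as $(X-1)^m$ is monic, $R\in\mathbb Z[X]$. The integer sequence $N'=R(\mathcal E)N$ satisfies $(\mathcal E-1)^mN'=0$, so $N'_n$ is a polynomial in $n$ with rational coefficients (the zero polynomial if $m=0$). It also converges in $\mathbb Z_2$, to $L=R(1)\nu$, because $N'_n$ is a fixed linear combination of $N_n,\dots,N_{n+\deg R}$ whose coefficients sum to $R(1)$.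

Fix $n$ and let $t\to\infty$. Since $2^t\to0$ in $\mathbb Z_2$ and polynomials are $2$-adically continuous, $N'_{n+2^t}\to N'_n$. Also $N'_{n+2^t}\to L$. So $L=N'_n\in\mathbb Z$ and $\nu=L/R(1)\in\mathbb Q$.
\end{proof}

\begin{remark}\label{rem:subseq}
Convergence of the whole sequence is essential. The sequence $N_n=n$ is of the form $rM^ns$ with $M=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$, $r=(1,0)$ and $s=\left(\begin{smallmatrix}0\\1\end{smallmatrix}\right)$, and every element of $\mathbb Z_2$ is the limit of a subsequence of it.
\end{remark}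

\begin{lemma}\label{lem:periodic}
Let $K\subseteq\mathbb N$. If $\alpha=\sum_{k\in K}2^k\in\mathbb Z_2$ is rational, then $K$ is eventually periodic.
\end{lemma}

\begin{proof}
Let $\alpha=p/q$ with $p,q\in\mathbb Z$ and $q$ odd and positive, and let $\alpha_m=\sum_{k\in K,k<m}2^k$. Put $p_m=(p-q\alpha_m)/2^m$, so that
\[
\frac{p_m}q=\frac{\alpha-\alpha_m}{2^m}=\sum_{k\in K,\;k\ge m}2^{k-m}.
\]
The rational number $p_m$ lies in $\mathbb Z_2$, and its denominator is a power of $2$; hence $p_m\in\mathbb Z$. Since $0\le\alpha_m<2^m$, we have $|p_m|\le|p|+q$. So $p_m=p_{m'}$ for some $m<m'$. By uniqueness of binary expansions in $\mathbb Z_2$, $k\in K\iff k+(m'-m)\in K$ for all $k\ge m$.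
\end{proof}

\section{Long gaps in binary morphic words}\label{sec:gaps}

For a binary word with infinitely many $1$'s, number its $1$'s by $0,1,2,\dots$; the \emph{gap with index $j$} is the number of $0$'s between the $1$'s with numbers $j$ and $j+1$.

\begin{proposition}\label{prop:gaps}
Let $\mathbf z\in\{0,1\}^{\mathbb N}$ be a morphic word with infinitely many $1$'s, let $t(j)$ be its gap with index $j$, and suppose that $t$ is unbounded. Then there are a square integer matrix $M$ and integer vectors $r,s$ such that the numbers $N_n=rM^ns$, $n\ge1$, are positive and $t(N_n-1)\to\infty$ as $n\to\infty$.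
\end{proposition}

The idea is the one seen in Section~\ref{sec:small}: fix a gap, apply the morphism again and again, and follow it. There are two difficulties. First, it must be shown that a \emph{single} gap can be followed to unbounded length. Second, its length must tend to infinity rather than only be unbounded, since Lemma~\ref{lem:limit} needs convergence of a whole sequence $rM^ns$ (Remark~\ref{rem:subseq}). The second point is a real one: for $d\mapsto e$, $e\mapsto dd$ and the map $d\mapsto0$, $e\mapsto$ empty word, the images of $d$ have lengths $1,0,2,0,4,0,\dots$. Passing to a power of the morphism removes such oscillations.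

\begin{proof}
Let $\mathbf z=G(w)$ with $w=F^\omega(a)$, $F\colon B^*\to B^*$ and $G\colon B^*\to\{0,1\}^*$; both may erase. We have $F(w)=w$, so we may assume that $B$ is the set of letters of $w$. Replacing $F$ by a power $F^q$, $q\ge1$, does not change $w$.

\medskip
\noindent\textbf{Preparation: alive and dead letters.} Consider the Boolean matrix recording which letters occur in $F(b)$, $b\in B$. Every element of a finite semigroup has an idempotent power. So, after replacing $F$ by a power, we may assume:
\begin{equation}\label{eq:idem}
\text{for every }b\in B,\text{ the set of letters of }F^n(b)\text{ is the same for all }n\ge1.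
\end{equation}
This persists under further powers.

Call $b\in B$ \emph{alive} if $1$ occurs in $G(F(b))$, and \emph{dead} otherwise. By \eqref{eq:idem}, if $b$ is alive then $1$ occurs in $G(F^n(b))$ for all $n\ge1$, and if $b$ is dead then $G(F^n(b))\in0^*$ for all $n\ge1$. (For $n=0$ nothing is said; a dead letter $b$ may have a $1$ in $G(b)$.) These notions do not change when $F$ is replaced by a power, so the following facts hold for $F$ and for all its powers.
\begin{itemize}
\item If $b$ is dead, all letters of $F(b)$ are dead, because $G(F^2(b))\in0^*$.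
\item If $b$ is alive, $F(b)$ contains an alive letter, because $1$ occurs in $G(F(F(b)))$.
\item The word $w$ contains infinitely many alive letters, because $\mathbf z=G(F(w))$ contains infinitely many $1$'s.
\item The letter $a$ is alive; otherwise all letters of all $F^n(a)$ would be dead.
\item $F(a)$ contains at least two alive letters. Otherwise $F(a)=av$ with only dead letters in $v$, and $a$ would be the only alive letter in $w=a\,v\,F(v)\,F^2(v)\cdots$.
\end{itemize}

For alive $e$ let $\rho(e)$ and $\ell(e)$ be the last and the first alive letter of $F(e)$. Images of dead letters contain only dead letters, so for $F^q$ in place of $F$ these maps become $\rho^q$ and $\ell^q$. Some powers of $\rho$ and of $\ell$ are idempotent, and the product of the two exponents serves for both. So, after passing to a power once more, we may assume $\rho\circ\rho=\rho$ and $\ell\circ\ell=\ell$. From now on $F$ is fixed.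

\medskip
\noindent\textbf{Following a gap.} Write
\[
w=e_0\,\delta_1\,e_1\,\delta_2\,e_2\cdots
\]
with all $e_i$ alive, $e_0=a$, and all $\delta_i$ (possibly empty) words of dead letters. For $i,n\ge1$ put
\[
N_n(i)=|G(F^n(e_0e_1\cdots e_{i-1}))|_1,\qquad \lambda_n(i)=t(N_n(i)-1),
\]
where $|\cdot|_1$ counts the letters $1$. Since $\mathbf z=G(F^n(w))$ and the words $G(F^n(\delta_l))$ contain no $1$, the $1$ with number $N_n(i)-1$ is the last $1$ of the block $G(F^n(e_{i-1}))$, and the next $1$ is the first $1$ of $G(F^n(e_i))$. Hence
\begin{equation}\label{eq:lambda}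
\lambda_n(i)=\mathrm{suf}_n(e_{i-1})+|G(F^n(\delta_i))|+\mathrm{pre}_n(e_i),
\end{equation}
where $\mathrm{suf}_n(e)$ and $\mathrm{pre}_n(e)$ are the numbers of $0$'s after the last and before the first $1$ of $G(F^n(e))$. So $\lambda_n(i)$ depends only on $n$ and the triple $\tau_i=(e_{i-1},\delta_i,e_i)$. For any triple $\tau=(e,\delta,e')$ with $e,e'$ alive and $\delta$ a word of dead letters we put
\[
\lambda_n(\tau)=\mathrm{suf}_n(e)+|G(F^n(\delta))|+\mathrm{pre}_n(e'),
\]
so that $\lambda_n(i)=\lambda_n(\tau_i)$.

\medskip
\noindent\textbf{Step 1. For each $i$, $\lambda_n(i)$ is nondecreasing in $n$ for $n>|B|$.} We treat the three terms of \eqref{eq:lambda}.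

(a) \emph{For every word $\delta\in B^*$, $|G(F^n(\delta))|$ is nondecreasing for $n\ge|B|$.} Let $M_{bc}=|F(b)|_c$, so that $(M^n)_{bc}=|F^n(b)|_c$ and $|G(F^n(b))|=\sum_c(M^n)_{bc}|G(c)|$. It suffices to show $(M^{n+1})_{bc}\ge(M^n)_{bc}$ for $n\ge|B|$. The number $(M^n)_{bc}$ counts the walks of length $n$ from $b$ to $c$ in the directed multigraph on $B$ with $M_{bc}$ edges from $b$ to $c$. A walk of length $n\ge|B|$ visits some vertex $d$ twice, so $d$ occurs in $F^l(d)$ for some $l\ge1$, and by \eqref{eq:idem} $d$ occurs in $F(d)$. So the walk visits a vertex carrying a loop. Fix one loop at each such vertex, and insert the fixed loop into the walk at its first visit to a looped vertex. This maps walks of length $n$ to walks of length $n+1$ with the same endpoints. The map is injective: up to its first visit to a looped vertex the image agrees with the original walk, and deleting the edge that follows this visit recovers the original.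

(b) \emph{$\mathrm{suf}_n(e)$ and $\mathrm{pre}_n(e)$ are nondecreasing for $n>|B|$.} Write $F(e)=\pi\,\rho(e)\,\theta$ with $\theta$ consisting of dead letters. For $n\ge2$ the block $G(F^{n-1}(\theta))$ contains no $1$ and $G(F^{n-1}(\rho(e)))$ contains at least one, so
\[
\mathrm{suf}_n(e)=\mathrm{suf}_{n-1}(\rho(e))+|G(F^{n-1}(\theta))| .
\]
The letter $r=\rho(e)$ satisfies $\rho(r)=r$. The same formula applied to $r$ shows $\mathrm{suf}_n(r)\ge\mathrm{suf}_{n-1}(r)$ for all $n\ge2$. Together with (a) this proves the statement for $\mathrm{suf}_n(e)$. For $\mathrm{pre}_n$, write $F(e)=\theta'\,\ell(e)\,\pi'$ with $\theta'$ consisting of dead letters; then $\mathrm{pre}_n(e)=|G(F^{n-1}(\theta'))|+\mathrm{pre}_{n-1}(\ell(e))$ for $n\ge2$, and the argument is the same, with $\ell\circ\ell=\ell$.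

\medskip
\noindent\textbf{Step 2. There is $i\ge1$ such that $\lambda_n(i)$ is unbounded in $n$.} We know only that the gaps $t(j)$ are unbounded as $j$ varies. To bring them back to finitely many places we desubstitute. Let $\mathcal T$ be the finite set of triples $(e,\delta,e')$ with $e,e'$ alive, $\delta$ a word of dead letters, and $e\delta e'$ a factor of $F(e'')$ for some alive $e''\in B$.

\emph{Claim. For all $i,n\ge1$ there are $n'\ge n$ and $\tau\in\mathcal T$ with $\lambda_n(i)=\lambda_{n'}(\tau)$.}

In $w=F(w)=F(e_0)F(\delta_1)F(e_1)\cdots$ the words $F(\delta_l)$ consist of dead letters, and each $F(e_l)$ contains an alive letter. So there are two cases.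

Either $e_{i-1}$ and $e_i$ (at these positions of $w$) lie in the same block $F(e_l)$. Then $\tau_i\in\mathcal T$, and the claim holds with $n'=n$.

Or, for some $j\ge1$, $e_{i-1}$ is the last alive letter of $F(e_{j-1})$ and $e_i$ is the first alive letter of $F(e_j)$. Then the alive letters of $F(e_0\cdots e_{j-1})$ are exactly $e_0,\dots,e_{i-1}$. Only alive letters contribute $1$'s under $G\circ F^n$, so $N_{n+1}(j)=N_n(i)$, and hence $\lambda_{n+1}(j)=\lambda_n(i)$. Moreover $i\ge j+1$, since each of the $j$ blocks contains an alive letter and $F(e_0)=F(a)$ contains at least two. We replace $(i,n)$ by $(j,n+1)$ and repeat. The first index decreases strictly and stays $\ge1$, so the first case must occur. This proves the claim.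

Now consider a gap of $\mathbf z=G(F(w))$. If its two delimiting $1$'s come from the same block $G(F(e_l))$, its length is at most $\max_{e\in B}|G(F(e))|$. Otherwise it is $\lambda_1(i)$ for some $i\ge1$. Since $t$ is unbounded, the numbers $\lambda_1(i)$, $i\ge1$, are unbounded. By the claim and the finiteness of $\mathcal T$, there is $\tau=(e,\delta,e')\in\mathcal T$ with $\lambda_n(\tau)$ unbounded in $n$. The word $e\delta e'$ is a factor of some $F(e'')$, and $e''$ occurs in $w$, so $e\delta e'$ occurs in $F(w)=w$. As $\delta$ consists of dead letters, $e$ and $e'$ are consecutive alive letters there, that is, $\tau=\tau_i$ for some $i\ge1$.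

\medskip
\noindent\textbf{Conclusion.} Fix $i$ from Step 2. By Step 1, $t(N_n(i)-1)=\lambda_n(i)\to\infty$. Finally $N_n(i)=rM^ns$ with $M$ as in (a), $r=(|e_0\cdots e_{i-1}|_b)_{b\in B}$ and $s=(|G(b)|_1)_{b\in B}$, and $N_n(i)\ge1$ for $n\ge1$ since $e_0$ is alive.
\end{proof}

\begin{proposition}\label{prop:nonmorphic}
Let $u$ be injective and let $\mathbf y'\in\{0,1\}^{\mathbb N}$ share a tail with the word $\mathbf y$ of Theorem~\ref{thm:general}. If $\mathbf y'$ is morphic, then $\alpha\in\mathbb Q$, and hence $K_u$ is eventually periodic.
\end{proposition}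

\begin{proof}
Like $\mathbf y$, the word $\mathbf y'$ has infinitely many $1$'s. Let $b'(j)$ be its gaps. There are $J\ge0$ and $d\in\mathbb Z$ with $J+d\ge0$ and $b'(j)=b(j+d)$ for all $j\ge J$. As $b$ is unbounded, so is $b'$. Proposition~\ref{prop:gaps} gives $N_n=rM^ns\ge1$ with $b'(N_n-1)\to\infty$. Only finitely many gaps have index below $J$, so $N_n-1\ge J$ for large $n$, and then
\[
u\bigl(v_2(N_n-1+d-\alpha)\bigr)=b(N_n-1+d)=b'(N_n-1)\to\infty .
\]
On every finite set of arguments $u$ is bounded. Hence $v_2(N_n-1+d-\alpha)\to\infty$, that is, $N_n\to\alpha+1-d$ in $\mathbb Z_2$. By Lemma~\ref{lem:limit}, $\alpha\in\mathbb Q$, and by Lemma~\ref{lem:periodic}, $K_u$ is eventually periodic.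
\end{proof}

\section{The counterexample}\label{sec:main}

We look for $u$ with $u(2k)$ and $u(2k+1)$ close together, well below all later values, and such that the sign of $u(2k)-u(2k+1)$ is not eventually periodic in $k$. A natural choice for this difference is $\operatorname{Re}\gamma^k$, where $\gamma$ is a Gaussian integer none of whose positive powers is real. Take $\gamma=1+2i$ (in this section $i$ is the imaginary unit). Multiplication by $\gamma$ on the set $\{1,i,-1,-i\}$ is imitated by a morphism on four letters $P,Q,N,S$: the identity $\gamma\cdot1=1+i+i$ becomes $P\mapsto PQQ$, and so on. Lengths of words cannot be negative, so the length given to each letter is $2$ plus the real part of its value. The total then grows like $2\cdot3^k$, which dominates $|\gamma|^k=5^{k/2}$. The letter $E\mapsto EEE$ supplies $2\cdot3^k$ alone for comparison. Since a step of the morphism has to serve two valuations, $c$ is mapped to a word with four letters $c$. This gives the morphisms of Theorem~\ref{thm:main}.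

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{$\mathbf x$ is a ruler word.} We show $\mathbf x=\mathbf x_u$ with
\[
u(2k)=|g(f^k(P))|,\qquad u(2k+1)=|g(f^k(E))|;
\]
the injectivity of $u$ is checked below. For $n\ge1$ let $w_n=f^k(P)$ if $v_2(n)=2k$, and $w_n=f^k(E)$ if $v_2(n)=2k+1$. We claim that
\[
f^m(c)=c\,w_1\,c\,w_2\,c\cdots w_{4^m-1}\,c\qquad(m\ge0).
\]
For $m=0$ this is clear. If it holds for $m$, then $f^{m+1}(c)=f(c)f(w_1)f(c)\cdots f(w_{4^m-1})f(c)$. Number the words between consecutive $c$'s in $f^{m+1}(c)$ from $1$, and number the copies of $f(c)=cPcEcPc$ by $n=0,1,\dots,4^m-1$. Copy $n$ contributes the words with numbers $4n+1,4n+2,4n+3$, namely $P,E,P$; the valuations of these numbers are $0,1,0$, as required. For $1\le n<4^m$ the word with number $4n$ is $f(w_n)$, and $v_2(4n)=v_2(n)+2$ shows $f(w_n)=w_{4n}$. This proves the claim. Letting $m\to\infty$ and applying $g$, we get $\mathbf x=\mathbf x_u$.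

\emph{The values of $u$.} Put $\mathrm{val}(P)=1$, $\mathrm{val}(Q)=i$, $\mathrm{val}(N)=-1$, $\mathrm{val}(S)=-i$, extended additively to words over $\{P,Q,N,S\}$. Then
\begin{align*}
\mathrm{val}(PQQ)&=1+2i=\gamma\cdot1, & \mathrm{val}(QNN)&=i-2=\gamma\cdot i,\\
\mathrm{val}(NSS)&=-1-2i=\gamma\cdot(-1), & \mathrm{val}(SPP)&=-i+2=\gamma\cdot(-i),
\end{align*}
so $\mathrm{val}(f^k(P))=\gamma^k$. For each $X\in\{P,Q,N,S\}$ we have $|g(X)|=2+\operatorname{Re}\mathrm{val}(X)$; the four lengths are $3,2,1,2$. Since $|f^k(P)|=|f^k(E)|=3^k$,
\begin{equation}\label{eq:u}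
u(2k)=2\cdot3^k+\operatorname{Re}\gamma^k,\qquad u(2k+1)=2\cdot3^k .
\end{equation}
For example, $\gamma^2=-3+4i$, so $u=3,2,7,6,15,18,\dots$; the first two pairs are swapped, the third is not.

\emph{$u$ is injective, and $K_u$.} We have $|\gamma|=\sqrt5$, and $(1+\sqrt5)\,5^{k/2}<4\cdot3^k$ for all $k\ge0$, by induction: $1+\sqrt5<4$ and $\sqrt5<3$. Therefore
\[
\max(u(2k),u(2k+1))\le2\cdot3^k+5^{k/2}<2\cdot3^{k+1}-5^{(k+1)/2}\le\min(u(2k+2),u(2k+3)).
\]
So the values on each pair $\{2k,2k+1\}$ lie below the values on all later pairs. Within a pair, $\gamma\equiv1\pmod{2\mathbb Z[i]}$ implies that $\operatorname{Re}\gamma^k$ is odd, hence nonzero, and $u(2k)\ne u(2k+1)$. Thus $u$ is injective. It follows that every odd number is in $K_u$, and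
\[
2k\in K_u\iff u(2k)<u(2k+1)\iff\operatorname{Re}\gamma^k<0 .
\]

\emph{$K_u$ is not eventually periodic.} First, no power $\gamma^n$ with $n\ge1$ is real. Indeed, $\gamma^2=-3+4i=2\gamma-5$, so $\gamma^n\equiv2^{n-1}\gamma\pmod{5\mathbb Z[i]}$ and $\operatorname{Im}\gamma^n\equiv2^n\not\equiv0\pmod5$. Hence $\arg(\gamma)/\pi$ is irrational. Suppose that $K_u$ is eventually periodic with period $p$. Then $2p$ is also a period, so for some $k_0$ the truth value of $\operatorname{Re}\gamma^{k_0+jp}<0$ is the same for all $j\ge0$. But the nonnegative multiples of an angle that is an irrational multiple of $2\pi$ are dense modulo $2\pi$, so the arguments $k_0\arg\gamma+jp\arg\gamma$, $j\ge0$, are dense modulo $2\pi$, and both signs occur. This is a contradiction.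

\emph{Conclusion.} By Proposition~\ref{prop:extremal}, the extremal word of $\mathbf x$ for the letter $1$ and the order $1<0$ is $\mathbf y$. By Proposition~\ref{prop:nonmorphic}, no binary word sharing a tail with $\mathbf y$ is morphic; in particular $\mathbf y$ itself is not.
\end{proof}

\section{The general statement and its converse}\label{sec:converse}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
The description of $\mathbf y$ is Proposition~\ref{prop:extremal}, and the statement on words sharing a tail with $\mathbf y$ is Proposition~\ref{prop:nonmorphic}.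

Now let $u(k)=|\psi(\varphi^k(s))|$ with $\varphi,\psi,s$ as in the theorem, and choose a letter $c\notin\Delta$. Put $f(c)=csc$ and $f=\varphi$ on $\Delta$, and $g(c)=1$ and $g=\psi$ on $\Delta$. We claim that $f^k(c)$ starts and ends with $c$, contains $2^k$ letters $c$, and that the $t$-th word between consecutive $c$'s is $f^{v_2(t)}(s)$, $1\le t<2^k$. This is clear for $k=0$. In $f^{k+1}(c)$ the copies of $f(c)=csc$, numbered by $t=0,\dots,2^k-1$, contribute the words $s$ in the odd places $2t+1$, and for $1\le t<2^k$ the word in place $2t$ is $f(f^{v_2(t)}(s))=f^{v_2(2t)}(s)$. This proves the claim. Hence $f^\omega(c)$ exists and $g(f^\omega(c))=\mathbf x_u$ is morphic.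

If $\mathbf y$ is morphic, then $K_u$ is eventually periodic by Proposition~\ref{prop:nonmorphic}. For the converse, let $K=K_u=\{k_1<k_2<\cdots\}$ be eventually periodic. We assemble $\mathbf y$ from blocks $f^k(sc)$. For $i\ge1$ put $j_i=\sum_{l<i}2^{k_l}$. Then
\[
v_2(j_i-\alpha)=k_i,\qquad v_2(j_i+t-\alpha)=v_2(t)\quad\text{for }1\le t<2^{k_i},\qquad j_{i+1}=j_i+2^{k_i}.
\]
So the zeros in the gap of $\mathbf y$ with index $j_i$ form the word $g(f^{k_i}(s))$, and those in the gaps with indices $j_i+t$, $1\le t<2^{k_i}$, form the images under $g$ of the words between consecutive $c$'s in $f^{k_i}(c)$. If each $1$ of $\mathbf y$ is regarded as the image of a letter $c$ with the same number, then the first letter of this copy of $f^{k_i}(c)$ is the $c$ with number $j_i+1$, and its last letter is the $c$ with number $j_i+2^{k_i}=j_{i+1}$. Therefore $\mathbf y=g(\mathbf w)$ with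
\[
\mathbf w=c\prod_{i\ge1}f^{k_i}(s)f^{k_i}(c)=c\prod_{k\in K}f^k(sc)\qquad(\text{increasing }k).
\]
Choose $m\ge0$ and $p\ge1$ with $k\in K\iff k+p\in K$ for all $k\ge m$, and put
\[
V=\prod_{k\in K,\;k<m}f^k(sc),\qquad W=\prod_{k\in K,\;m\le k<m+p}f^k(sc).
\]
As $K$ is infinite, $K$ meets $[m,m+p)$, so $W$ contains the letter $c$. By periodicity,
\[
\mathbf w=c\,V\,W\,f^p(W)\,f^{2p}(W)\cdots .
\]
With a new letter $\$$ let $h(\$)=\$W$ and $h=f^p$ on the other letters, and let $g'(\$)=g(cV)$ and $g'=g$ on the other letters. Then $h^n(\$)=\$\,W\,f^p(W)\cdots f^{(n-1)p}(W)$. Each factor $f^{lp}(W)$ contains $c$, so the length is unbounded, and $\mathbf y=g'(h^\omega(\$))$ is morphic.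
\end{proof}

For the map $u$ of Example~\ref{ex:swap} one has $m=0$, $p=2$, $V$ empty and $W=f(ac)=bcac$; this is the presentation displayed in Section~\ref{sec:small}.

\section{All extremal words of the example}\label{sec:all}

Let $\mathbf x$ be the word of Theorem~\ref{thm:main}. Exactly two of the four choices of a letter and an order give a non-morphic extremal word.

\emph{Order $0<1$.} The extremal words are $10^\infty$ and $0^\infty$: both lie in $\mathcal S_{\mathbf x}$ because $\mathbf x$ has arbitrarily long gaps, and nothing smaller with the same first letter is possible. Both are morphic: $10^\infty$ is the fixed point of $1\mapsto10$, $0\mapsto0$, and $0^\infty$ is the fixed point of $0\mapsto00$.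

\emph{Order $1<0$.} The extremal words are $\mathbf y$ and $0\mathbf y$. To see the latter, note that all gaps of $\mathbf x$ have positive length by \eqref{eq:u}, as $5^{k/2}<2\cdot3^k$. For $m\ge1$ we have $2^{m+1}-\alpha_m>2^m\ge2$, so the words $X_{2^{m+1}-\alpha_m}$ in \eqref{eq:approx} are preceded in $\mathbf x$ by a $0$. Hence $0\mathbf y\in\mathcal S_{\mathbf x}$. Any word of $\mathcal S_{\mathbf x}$ starting with $0$ is $0\mathbf z'$ with $\mathbf z'\in\mathcal S_{\mathbf x}$. If $\mathbf z'$ starts with $0$, then $0\mathbf z'>0\mathbf y$, since $\mathbf y$ starts with $1$ and $1<0$. If $\mathbf z'$ starts with $1$, then $\mathbf z'\ge\mathbf y$, so $0\mathbf z'\ge0\mathbf y$. By Theorem~\ref{thm:main}, neither $\mathbf y$ nor $0\mathbf y$ is morphic.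

\begin{remark}
The two-letter alphabet of the example is the smallest possible, since over one letter the only extremal word is constant. By the result on binary pure morphic words quoted in the introduction, no binary pure morphic word can serve as a counterexample. So over two letters the map $g$ is indispensable.
\end{remark}

\begin{thebibliography}{1}
\bibitem{CRSZ} James D. Currie, Narad Rampersad, Kalle Saari, Luca Q. Zamboni, \emph{Extremal words in morphic subshifts}, arXiv:1301.4972 (2013).
\end{thebibliography}

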